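# Quadratic and Koszul cohomology rings of projective wonderful models

## 1. The guess: quadratic implies Koszul

Let $R=\bigoplus_{k\ge 0}R_k$ be a commutative graded ring with $R_0=\mathbb Z$.

**Definition.** $R$ is *quadratic* if it is generated by $R_1$ and its ideal of relations is generated in degree $2$. $R$ is *Koszul* if the trivial module $\mathbb Z=R/R_{>0}$ has a graded free resolution over $R$ whose $i$-th term is generated in degree $i$, for all $i$.

The first condition concerns generators and relations, which are the first two steps of a resolution. The second concerns all steps. The rings of this talk are $R=H^\bullet(\overline Y_{\mathcal G},\mathbb Z)$ with $R_k=H^{2k}$, where $\overline Y_{\mathcal G}$ is a De Concini–Procesi projective wonderful model (recalled in Section 2). These are smooth projective varieties built from $\mathbb P(V)$ and a hyperplane arrangement, and their rings look very regular. The natural first guess is that checking the first two steps is enough. It is stated as a conjecture in Vladimir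 Dotsenko, "Homotopy invariants for $\overline{\mathcal M}_{0,n}$ via Koszul duality", arXiv:1902.06318 (2019):

> *The ring $H^\bullet(\overline Y_{\mathcal G},\mathbb Z)$ is Koszul if and only if it is quadratic.*

We test it on the smallest models.

*The projective line.* $R=\mathbb Z[h]/(h^2)$ is quadratic. Since the kernel of multiplication by $h$ is $hR$, the complex $\cdots\xrightarrow{h}R(-2)\xrightarrow{h}R(-1)\xrightarrow{h}R\to\mathbb Z$ is exact, and its $i$-th term is generated in degree $i$. So $R$ is Koszul.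

*The projective plane.* $R=\mathbb Z[h]/(h^3)$ has a cubic relation, so it is not quadratic. It is not Koszul either: the kernel of $h$ is $h^2R$, so the resolution begins $R(-3)\xrightarrow{h^2}R(-1)\xrightarrow{h}R$, and $\operatorname{Tor}_2^R(\mathbb Z,\mathbb Z)=\mathbb Z$ sits in degree $3$ instead of $2$.

*The plane blown up at a point.* $R=\mathbb Z[h,e]/(he,\ h^2+e^2)$ is quadratic. It is Koszul as well; this will follow from Proposition 6.

One direction of the guess holds in general.

**Lemma 1.** Let $R$ be a commutative graded ring with $R_0=\mathbb Z$ and all $R_j$ free of finite rank. If $R$ is Koszul, then $R$ is quadratic.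

*Proof.* A linear resolution $F_\bullet$ shows that $\operatorname{Tor}^R_i(\mathbb Z,\mathbb Z)=H_i(F_\bullet\otimes_R\mathbb Z)$ lives in degree $i$ only.

Generation: from $0\to R_{>0}\to R\to\mathbb Z\to0$ we get $\operatorname{Tor}_1^R(\mathbb Z,\mathbb Z)=\ker(R_{>0}\otimes_R\mathbb Z\to R\otimes_R\mathbb Z=\mathbb Z)$. The map is zero for degree reasons, so $\operatorname{Tor}_1=R_{>0}/R_{>0}^2$. This lives in degree $1$, so $R_1$ generates $R$.

Relations: let $K$ be the kernel of the multiplication map $R\otimes R_1\to R_{>0}$, which is surjective and is an isomorphism in degree $1$. So $K$ lives in degrees $\ge2$. Then $\operatorname{Tor}_2^R(\mathbb Z,\mathbb Z)=\operatorname{Tor}_1^R(R_{>0},\mathbb Z)=\ker(K\otimes_R\mathbb Z\to R_1)=K/R_{>0}K$, again by degrees. Hence $K$ is generated by $K_2$. Let $P=\operatorname{Sym}(R_1)$, let $I=\ker(P\to R)$, let $x_i$ be a basis of $R_1$, and let $f=\sum_i f_ix_i\in I_n$ with $n\ge3$. Then $\sum_i\bar f_i\otimes x_i\in K_n=R_{n-2}K_2$, so it equals $\sum_s r_s\sum_i l_{si}\otimes x_i$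 with $\sum_i l_{si}x_i\in I_2$ for each $s$. Lift $r_s$ to $\rho_s\in P_{n-2}$. Then $f_i-\sum_s\rho_sl_{si}\in I_{n-1}$, and
$$f=\sum_i\Big(f_i-\sum_s\rho_sl_{si}\Big)x_i+\sum_s\rho_s\sum_il_{si}x_i\in I_{n-1}P_1+P\,I_2 .$$
By induction on $n$, $I$ is generated by $I_2$. $\square$

So the whole issue is "quadratic $\Rightarrow$ Koszul". The answer will be: true when $\dim\mathbb P(V)\le3$, false in every dimension $\ge4$.

## 2. Wonderful models and their rings

Let $V$ be a finite-dimensional complex vector space and $\mathcal H$ a finite arrangement of linear hyperplanes in $V$. Assume it is *essential*: $\bigcap_{H\in\mathcal H}H=\{0\}$. Its *intersection lattice* $\mathcal L$ is the set of all intersections of subfamilies of $\mathcal H$ (the empty one is $V$), ordered by inclusion. Its members are called *flats*. A subspace arrangement refining $\mathcal H$, as in the conjecture, is a family of members of $\mathcal L\setminus\{V\}$ whose intersection-closed lattice is $\mathcal L$, viewed in $\mathbb P(V)$. Only $\mathcal L$ matters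 below.

**Definition.** A subset $\mathcal G\subseteq\mathcal L\setminus\{V\}$ is a *building set* if for every $X\in\mathcal L\setminus\{V\}$ the following holds. Let $G_1,\dots,G_k$ be the minimal elements of $\{G\in\mathcal G:G\supseteq X\}$. Then $X=G_1\cap\dots\cap G_k$ and $\operatorname{codim}X=\sum_i\operatorname{codim}G_i$. We call the $G_i$ the *factors* of $X$. We always assume $\{0\}\in\mathcal G$.

For $X=H\in\mathcal H$ the only proper flat containing $H$ is $H$ itself, so $\mathcal H\subseteq\mathcal G$ always.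

**Definition.** Let $M=\mathbb P(V)\setminus\bigcup_{H}\mathbb P(H)$. The *projective wonderful model* $\overline Y_{\mathcal G}$ is the closure of the image of the natural map $M\to\mathbb P(V)\times\prod_{G\in\mathcal G,\,G\ne\{0\}}\mathbb P(V/G)$. It is a smooth projective variety, and its integral cohomology is concentrated in even degrees.

**Definition.** $S\subseteq\mathcal G$ is *nested* if for every antichain $G_1,\dots,G_t\in S$ with $t\ge2$ one has $G_1\cap\dots\cap G_t\notin\mathcal G$.

**Example.** Let $H_1,H_2,H_3$ be the coordinate planes in $\mathbb C^3$. Then $\{H_1,H_2,H_3,\{0\}\}$ is a building set: the flat $H_1\cap H_2$ has factors $H_1,H_2$ and $2=1+1$, and $\{0\}$ is its own factor. The model is $\mathbb P^2$. Adding $p=H_1\cap H_2$ gives another building set; its model is the closure of the graph of the projection from the point $\mathbb P(p)$, which is the plane blown up at a point. Now $\{H_1,H_2\}$ is not nested, $\{p,H_3\}$ is not nested (intersection $\{0\}$), but $\{H_1,H_3\}$ is nested. For a non-example,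 take three planes $H_1,H_2,H_3$ of $\mathbb C^3$ through a common line $p$ and a fourth plane $H_4\not\supseteq p$. Then $\{H_1,\dots,H_4,\{0\}\}$ is not a building set, since the minimal elements containing $p$ have codimensions adding to $3\ne2$.

We use two facts about the ring (De Concini–Procesi, *Hyperplane arrangements and holonomy equations*, Selecta Math. 1 (1995); Feichtner–Yuzvinsky, *Chow rings of toric varieties defined by atomic lattices*, Invent. Math. 155 (2004)).

**(FY1)** $R=\mathbb Z[x_G:G\in\mathcal G]/I$ with $x_G\in R_1$, where $I$ is generated by $\prod_{G\in S}x_G$ for $S$ not nested and by $\sum_{G\subseteq H}x_G$ for $H\in\mathcal H$.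

**(FY2)** $I$ contains $\prod_{A\in S}x_A\cdot\big(\sum_{C\subseteq G}x_C\big)^d$ for every nested antichain $S$ (possibly empty) and $G\in\mathcal G$ with $G\subsetneq\bigcap S$, where $d=\operatorname{codim}G-\operatorname{codim}\bigcap S$. A $\mathbb Z$-basis of $R$ is given by the monomials $\prod_{G\in S}x_G^{m_G}$ with $S$ nested and $1\le m_G<\operatorname{codim}G-\operatorname{codim}\bigcap\{A\in S:A\supsetneq G\}$ (the empty intersection is $V$).

So $R$ is $\mathbb Z$-free. If $\dim V\ge2$, the linear relations express each $x_H$ through the other variables, so $R$ is generated by the $x_G$ with $\operatorname{codim}G\ge2$. Throughout, $h:=-x_{\{0\}}$.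

**Example (continued).** For $\mathcal G=\{H_1,H_2,H_3,p,\{0\}\}$ the linear relations give $x_1=x_2=h-x_p$ and $x_3=h$. The two non-nested pairs give $(h-x_p)^2=0$ and $x_ph=0$, that is, $x_ph=0$ and $h^2+x_p^2=0$. The basis is $1;\ x_p,x_{\{0\}};\ x_{\{0\}}^2$. In $\mathbb Z[h,e]/(he,h^2+e^2)$ one has $h^3=-he^2=0$ and $e^3=-eh^2=0$, so its ranks are also $1,2,1$. It therefore equals $R$, as announced.

**Theorem A.** Let $H_1,\dots,H_7\subset V=\mathbb C^5$ be hyperplanes in general position (any five meet only in $0$). Put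
$$a=H_1\cap H_2,\quad b=H_3\cap H_4,\quad c=H_5\cap H_6,\quad B=H_5\cap H_6\cap H_7,\quad o=H_1\cap H_2\cap H_3\cap H_4,$$
and $\mathcal G=\{H_1,\dots,H_7,a,b,c,B,o,\{0\}\}$. Then $\mathcal G$ is a building set and $R=H^\bullet(\overline Y_{\mathcal G},\mathbb Z)$ is quadratic but not Koszul. In fact $R\otimes k$ is not Koszul for any field $k$.

**Theorem B.** (1) For every $n\ge4$ there is an essential arrangement with $\dim\mathbb P(V)=n$ and a building set whose ring is quadratic but not Koszul. (2) If $\dim\mathbb P(V)\le3$, then $R$ is Koszul if and only if it is quadratic.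

So the conjecture is false, and dimension $4$ is the first in which it fails.

## 3. Koszul algebras over a field

Let $k$ be a field. "Algebra" means commutative, graded, $A_0=k$, finitely generated in degree $1$. We write $M(-1)_j=M_{j-1}$, and a second index on $\operatorname{Tor}$ is the internal degree. With minimal resolutions $F_i=A\otimes\operatorname{Tor}_i^A(k,k)$ one sees that $A$ is Koszul if and only if $\operatorname{Tor}_i^A(k,k)_j=0$ for $i\ne j$; for $j<i$ the vanishing is automatic. A quotient algebra $A'$ of $A$ is called *linear over $A$* if $\operatorname{Tor}_i^A(A',k)_j=0$ for $i\ne j$. For instance, $k$ is linear over $A$ exactly when $A$ is Koszul. $H_A(t)=\sum_j\dim A_j\,t^j$.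

**Lemma 2 (numerical test).** If $A$ is Koszul, then $1/H_A(-t)$ has nonnegative coefficients.

*Proof.* Let $b_i=\dim\operatorname{Tor}_i^A(k,k)$. The minimal resolution has $F_i$ of Hilbert series $b_it^iH_A(t)$, so $\sum_i(-1)^ib_it^i\cdot H_A(t)=1$. Replace $t$ by $-t$ to get $\sum_ib_it^i=1/H_A(-t)$. $\square$

For $H=1+(m+1)t+t^2$ the coefficients satisfy $c_n=(m+1)c_{n-1}-c_{n-2}$. If $m\ge1$ they are positive and nondecreasing. If $m=0$ they begin $1,1,0,-1$, which confirms that $k[h]/(h^3)$ is not Koszul.

We shall use the standard change-of-rings spectral sequence. For a surjection $A\to A'$ and an $A'$-module $M$,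
$$E^2_{p,q}=\operatorname{Tor}_q^A(A',k)\otimes_k\operatorname{Tor}_p^{A'}(M,k)\ \Rightarrow\ \operatorname{Tor}_{p+q}^A(M,k),\qquad d^r:E^r_{p,q}\to E^r_{p-r,q+r-1},\tag{1}$$
respecting internal degrees. (The term is $\operatorname{Tor}^{A'}_p(M,\operatorname{Tor}_q^A(A',k))$, and $A'$ acts on $\operatorname{Tor}_q^A(A',k)$ through $k$ because $A$ does.)

**Lemma 3.** If $A$ is Koszul and $A'$ is linear over $A$, then $A'$ is Koszul.

*Proof.* Otherwise let $p$ be minimal with $\operatorname{Tor}_p^{A'}(k,k)_j\ne0$ for some $j>p$. Use (1) with $M=k$. The differential $d^r$ sends $(E^r_{p,0})_j$ to a subquotient of $\operatorname{Tor}^A_{r-1}(A',k)\otimes\operatorname{Tor}^{A'}_{p-r}(k,k)$. By linearity and by minimality of $p$ this lives in internal degree $(r-1)+(p-r)=p-1\ne j$. So $d^r$ vanishes on $(E^r_{p,0})_j$. Nothing maps into the row $q=0$. Hence $\operatorname{Tor}_p^A(k,k)_j\ne0$ with $j>p$, a contradiction. $\square$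

**Lemma 4.** If $A\to A'\to A$ are maps of algebras with composite the identity and $A'$ is Koszul, then $A$ is Koszul.

*Proof.* By functoriality $\operatorname{Tor}^A(k,k)$ is a direct summand of $\operatorname{Tor}^{A'}(k,k)$, compatibly with degrees. $\square$

**Lemma 5.** Let $R$ be a graded ring with $R_0=\mathbb Z$ and all $R_j$ free of finite rank. Then $R$ is Koszul over $\mathbb Z$ if and only if $R\otimes k$ is Koszul for all fields $k$.

*Proof.* ($\Rightarrow$) A linear free resolution of $\mathbb Z$ is an exact, bounded below complex of free $\mathbb Z$-modules, so it stays exact after tensoring with $k$.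

($\Leftarrow$) $\operatorname{Tor}_i^R(\mathbb Z,\mathbb Z)_j$ is computed by the normalized bar complex, with $i$-th term $R_{>0}^{\otimes i}$. In internal degree $j$ it consists of finitely generated free groups in homological degrees $\le j$, and tensored with $\mathbb F_p$ it is the bar complex of $R\otimes\mathbb F_p$. For $i<j$, universal coefficients embed $\operatorname{Tor}_i^R(\mathbb Z,\mathbb Z)_j\otimes\mathbb F_p$ into $\operatorname{Tor}_i^{R\otimes\mathbb F_p}(\mathbb F_p,\mathbb F_p)_j=0$ for every $p$, so the finitely generated group $\operatorname{Tor}_i^R(\mathbb Z,\mathbb Z)_j$ is zero. For $i=j$ we are in the top degree of the complex, so $\operatorname{Tor}_j^R(\mathbb Z,\mathbb Z)_j$ is a subgroup of a free group, hence free.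

Now put $F_i=R\otimes\operatorname{Tor}_i^R(\mathbb Z,\mathbb Z)$ and build differentials inductively, starting from $F_0=R\to\mathbb Z$. Suppose $F_{i-1}\to\dots\to F_0\to\mathbb Z\to0$ is exact with kernel $K_i\subset F_{i-1}$ living in degrees $\ge i$. Then $\operatorname{Tor}_i^R(\mathbb Z,\mathbb Z)=\ker(K_i\otimes_R\mathbb Z\to F_{i-1}\otimes_R\mathbb Z)$. The target lives in degree $i-1$, so this map is zero and $K_i\otimes_R\mathbb Z=\operatorname{Tor}_i^R(\mathbb Z,\mathbb Z)$ is free and lives in degree $i$. Graded Nakayama gives a surjection $F_i\to K_i$. It is an isomorphism in degree $i$, so its kernel lives in degrees $\ge i+1$ and the construction continues. $\square$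

## 4. Complete intersection quotients are linear

Lemma 3 is useful only with a supply of linear quotients. This section provides one. Here "CI" means $k[z_1,\dots,z_r]/(f_1,\dots,f_c)$ with $f_1,\dots,f_c$ a regular sequence of quadrics. Recall that $r$ forms of positive degree in $r$ variables with finite-dimensional quotient form a regular sequence; for quadrics the Hilbert series is then $(1-t^2)^r/(1-t)^r=(1+t)^r$.

**Divided power variables.** We use DG algebras that are graded commutative with squares of odd elements equal to zero. Adjoining an exterior variable $\xi$ of degree $1$ with $d\xi=z$ is the Koszul construction. If $w$ is a cycle of degree $1$ in $D$, then $D\langle\sigma\rangle=\bigoplus_{n\ge0}D\sigma^{(n)}$ has $|\sigma|=2$, $\sigma^{(m)}\sigma^{(n)}=\binom{m+n}{m}\sigma^{(m+n)}$ and $d\sigma^{(n)}=w\,\sigma^{(n-1)}$. One has $d^2\sigma^{(n)}=-w^2\sigma^{(n-2)}=0$, and the Leibniz rule is Pascal's identity $\binom{m+n-1}{m}+\binom{m+n-1}{n}=\binom{m+n}{m}$. This works in every characteristic. *Example:* over $k[z]/(z^2)$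 take $d\xi=z$, $d\sigma=z\xi$. The result $\langle\xi;\sigma\rangle$ has one basis element in each degree ($\sigma^{(n)}$, $\xi\sigma^{(n)}$), each differential is multiplication by $z$, and it is the linear resolution of $k$ from Section 1.

**Proposition 6.** Let $\bar A=A/J$ with $J$ generated by elements of $A_1$, and suppose $\bar A=k[z_1,\dots,z_r]/(f_1,\dots,f_c)$ is a CI. Then $\bar A$ is Koszul, and $\operatorname{Tor}_q^A(\bar A,k)\to\operatorname{Tor}_q^A(k,k)$ is injective for all $q$. In particular, if $A$ is Koszul, then $\bar A$ is linear over $A$.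

The last sentence follows at once: $\operatorname{Tor}^A_q(\bar A,k)_j$ embeds into $\operatorname{Tor}^A_q(k,k)_j$, which vanishes for $j\ne q$.

**Step 1: resolve $k$ over $\bar A$ (Tate).** The purpose is an explicit DG algebra resolution; see Tate, *Homology of Noetherian rings and local rings* (1957). Write $f_j=\sum_ig_{ji}z_i$ with linear forms $g_{ji}$. Let
$$K=\bar A\langle\xi_1,\dots,\xi_r;\sigma_1,\dots,\sigma_c\rangle,\qquad d\xi_i=z_i,\quad d\sigma_j=s_j:=\sum_ig_{ji}\xi_i .$$
Here $ds_j=f_j=0$ in $\bar A$. We show $H(K)=k$ by induction on $c$. For $c=0$ this is the Koszul complex of a polynomial ring. For $c\ge1$ let $K'$ be the complex for $A'=k[z]/(f_1,\dots,f_{c-1})$, so $H(K')=k$, and put $f=f_c$, $s=s_c$, $\sigma=\sigma_c$. As $f$ is a nonzerodivisor on $A'$ and $K'$ is free over $A'$, we have $0\to K'\xrightarrow{f}K'\to L\to0$ with $L=K'/fK'$. Since $f$ acts as zero on $H(K')=k$, the group $H(L)$ is $k$ in degree $0$, $k$ in degree $1$, and $0$ elsewhere. The class of $s$ spans $H_1(L)$, since in $K'$ one has $ds=f\cdot1$,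 so the connecting map sends $[s]$ to $1$.

Now $K=L\langle\sigma\rangle$; let $F_n=\bigoplus_{m\le n}L\sigma^{(m)}$. We claim that $H(F_n)$ is $k$ in degree $0$ and $k\cdot[s\sigma^{(n)}]$ in degree $2n+1$. (It is a cycle because $s^2=0$.) For $n=0$ we have just seen this. For $n\ge1$, $F_n/F_{n-1}\cong L$ shifted by $2n$ has homology spanned by $\sigma^{(n)}$ in degree $2n$ and $s\sigma^{(n)}$ in degree $2n+1$. The connecting map sends $[\sigma^{(n)}]$ to $[s\sigma^{(n-1)}]$, the generator of $H_{2n-1}(F_{n-1})$. So these two cancel, and the claim follows. Taking the union over $n$, $H(K)=k$.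

In $K$ the differentials of the variables have coefficients in $\bar A_1$, so $k\otimes_{\bar A}K$ has zero differential. Hence $\operatorname{Tor}^{\bar A}(k,k)=\Lambda(\xi_i)\otimes\Gamma(\sigma_j)$ with (homological, internal) degrees $(1,1)$ and $(2,2)$, and $\bar A$ is Koszul.

**Step 2: lift the cycles $s_j$ to $A$.** The purpose is to make $K$ visible inside a resolution over $A$. Let $\tilde z_i\in A_1$ lift $z_i$ and let $y_1,\dots,y_u$ be a basis of $J_1$. Then the $\tilde z_i$ and $y_l$ form a basis of $A_1$. Let $\tilde g_{ji}$ be the combination of the $\tilde z$'s lifting $g_{ji}$. The element $\sum_i\tilde g_{ji}\tilde z_i$ maps to $f_j=0$ in $\bar A$, so it lies in $J_2=J_1A_1$ and equals $\sum_ly_la_{jl}$ with $a_{jl}\in A_1$. Write $a_{jl}=\sum_ic_{jli}\tilde z_i+y'_{jl}$ with $c_{jli}\in k$, $y'_{jl}\in J_1$, and put $g'_{ji}=\tilde g_{ji}-\sum_lc_{jli}y_l$. This is still a lift of $g_{ji}$, and $\sum_ig'_{ji}\tilde z_i=\sum_ly'_{jl}y_l$. Therefore, with exterior variables $d\xi_i=\tilde z_i$, $d\eta_l=y_l$,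
$$w_j=\sum_ig'_{ji}\xi_i-\sum_ly'_{jl}\eta_l$$
is a cycle in $A\langle\xi_i,\eta_l\rangle$, and modulo $J$ it becomes $s_j$.

**Step 3: a resolution of $k$ over $A$.** Let $P=A\langle\xi_i,\eta_l;\sigma_j\rangle$ with $d\sigma_j=w_j$. Then $H_0(P)=A/(A_1)=k$. Put $X^0=P$. Given $X^{n-1}$, form $X^n$ by adding free $P$-module generators $e$ of homological degree $n+1$ whose differentials $de$ are homogeneous cycles generating $H_n(X^{n-1})$. This changes nothing in homological degrees $\le n$ and kills $H_n$. So $X=\bigcup_nX^n$ has $H(X)=k$, and it is a graded free resolution of $k$ over $A$, as well as a DG module over $P$.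

**Step 4: injectivity.** Let $\bar X=\bar A\otimes_AX$, so $H_q(\bar X)=\operatorname{Tor}_q^A(\bar A,k)$. In $\bar P=\bar A\otimes_AP$ we have $d\xi_i=z_i$, $d\eta_l=0$, $d\sigma_j=s_j$. So $K$ is a DG subalgebra of $\bar P$. Since $d\eta_l=0$, $\bar P$ is a direct sum of shifted copies of $K$, one for each monomial in the $\eta_l$. The quotients $\bar X^n/\bar X^{n-1}$ are direct sums of shifted copies of $\bar P$, hence of $K$. Let $I$ be the kernel of the DG algebra map $K\to k$ that kills $\bar A_{>0}$, all $\xi_i$ and all $\sigma_j^{(n)}$ with $n\ge1$. By Step 1 the map $K\to K/I=k$ is a quasi-isomorphism. By the five lemma along the filtration (the sequences stay exact after $k\otimes_K-$, because the quotients are free over $K$), and then passing to the union, $\bar X\to k\otimes_K\bar X=\bar X/I\bar X$ is a quasi-isomorphism. Since $\bar A_{>0}\subseteq I$, this map factors as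
$$\bar X\longrightarrow\bar X/\bar A_{>0}\bar X=k\otimes_AX\longrightarrow\bar X/I\bar X .$$
The first arrow induces $\operatorname{Tor}^A(\bar A,k)\to\operatorname{Tor}^A(k,k)$ on homology, and the composite is an isomorphism there. So the first arrow is injective on homology. All maps preserve internal degree. $\square$

## 5. Adjoining one generator

**Proposition 7.** Let $A\subset Q$ be a graded subalgebra, $x\in Q_1\setminus A$, $Q=A+Ax$, $J=\{\alpha\in A:\alpha x\in A\}$, $\bar A=A/J$. If $A$ is Koszul and $\bar A$ is linear over $A$, then $Q$ is Koszul.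

**Step 1: degenerate $Q$ to a trivial extension.** Filter $Q$ by $F_0=A$, $F_1=F_2=\dots=Q$. Then $\operatorname{gr}Q=A\oplus Q/A$, and $\alpha\mapsto\alpha x$ identifies $Q/A$ with $\bar A(-1)$. So $\operatorname{gr}Q\cong C:=A\oplus\bar A(-1)$ with $\bar A(-1)^2=0$. The filtration induces one on the bar complex of $Q$ whose associated graded is the bar complex of $C$; in each internal degree everything is finite-dimensional. The spectral sequence $\operatorname{Tor}^C(k,k)\Rightarrow\operatorname{Tor}^Q(k,k)$ shows that it suffices to prove $C$ Koszul.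

**Step 2: $A$ is linear over $C$.** From $0\to\bar A(-1)\to C\to A\to0$ we get $\operatorname{Tor}_q^C(A,k)\cong\operatorname{Tor}_{q-1}^C(\bar A,k)(-1)$ for $q\ge1$ (for $q=1$ the map $\bar A(-1)\otimes_Ck\to C\otimes_Ck=k$ is zero by degrees). By (1) for $C\to A$ and $M=\bar A$, $\operatorname{Tor}_{q-1}^C(\bar A,k)$ is filtered by subquotients of $\operatorname{Tor}_{q'}^C(A,k)\otimes\operatorname{Tor}_p^A(\bar A,k)$ with $p+q'=q-1$. By induction on $q$ the first factor lives in degree $q'$, and by hypothesis the second lives in degree $p$. So $\operatorname{Tor}_{q-1}^C(\bar A,k)$ lives in degree $q-1$, and $\operatorname{Tor}_q^C(A,k)$ in degree $q$.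

**Step 3: $C$ is Koszul.** By (1) for $C\to A$ and $M=k$, $\operatorname{Tor}_n^C(k,k)$ is filtered by subquotients of $\operatorname{Tor}_q^C(A,k)\otimes\operatorname{Tor}_p^A(k,k)$ with $p+q=n$, which live in degree $n$. $\square$

## 6. The guess holds in dimension at most three

We prove Theorem B(2). By Lemma 1 only "quadratic $\Rightarrow$ Koszul" needs proof. If $\dim\mathbb P(V)=0$, then $R=\mathbb Z$. If $\dim\mathbb P(V)=1$, then $\mathcal G=\mathcal H\cup\{\{0\}\}$, the basis in (FY2) is $1,x_{\{0\}}$, and $R=\mathbb Z[h]/(h^2)$ is Koszul by Section 1.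

**Dimension 2.** Let $p_1,\dots,p_m$ be the $1$-dimensional members of $\mathcal G$, $e_0=h$, $e_i=x_{p_i}$. In $R$ we have $e_ie_j=0$ for $1\le i<j$ (the set $\{p_i,p_j\}$ is not nested), $e_ie_0=0$ (FY2 with $S=\{p_i\}$, $G=\{0\}$, $d=1$), and $(e_i-e_0)^2=0$ (FY2 with $S=\emptyset$, $G=p_i$, $d=2$). Together:
$$e_ie_j=0\ (i\ne j),\qquad e_i^2+e_0^2=0\ (i\ge1).$$
Let $Q(m)$ be the ring defined by these relations. Then $Q(m)_2$ is free of rank $1$ on $e_0^2$. The basis of $R$ is $1;\ x_{\{0\}},x_{p_i};\ x_{\{0\}}^2$, so the ranks are $1,m+1,1$, and $Q(m)_2\to R_2$ is a surjection of free groups of equal rank, hence an isomorphism. So $R$ and $Q(m)$ have the same quadratic relations, and if $R$ is quadratic then $R=Q(m)$. As $Q(0)=\mathbb Z[e_0]$ has infinite rank, $m\ge1$. Conversely, for $m\ge1$ we have $e_0^3=-e_0e_1^2=0$ and $e_i^3=-e_ie_0^2=0$, so $Q(m)_3=0$ and $R=Q(m)$ is quadratic.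

Now let $m\ge1$ and work over a field $k$; $Q(m)$ has Hilbert series $1+(m+1)t+t^2$. The algebra $Q(1)=k[e_0,e_1]/(e_0e_1,\,e_0^2+e_1^2)$ is finite-dimensional with two quadrics in two variables, so it is a CI and Koszul by Proposition 6. For $m\ge2$ let $A\subset Q(m)$ be generated by $e_0,\dots,e_{m-1}$ and put $x=e_m$. Then $xA_{>0}=0$, $x^2=-e_0^2\in A$ and $x\notin A$, so $Q(m)=A+Ax$, $J=A_{>0}$ and $\bar A=k$. So $\dim A=(m+3)-1=m+2=\dim Q(m-1)$. As $A$ is a quotient of $Q(m-1)$, $A=Q(m-1)$. By induction $A$ is Koszul, that is, $k$ is linear over $A$, and Proposition 7 shows $Q(m)$ is Koszul. By Lemma 5, $R$ is Koszul.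

**Dimension 3.** The plan is the same: remove generators one at a time. To have an induction we must leave geometry and work with abstract incidence data, because after a removal the coefficients of the relations change.

**Step 1: relations of $R$.** Let $\mathcal P$ and $\Lambda$ be the sets of members of $\mathcal G$ of dimension $1$ and $2$. Put $P_\ell=\{p\in\mathcal P:p\subset\ell\}$, $I_\ell=\{0\}\cup P_\ell$, $N=1+|\mathcal P|+|\Lambda|$, $e_0=h$, $e_p=x_p$, $E_\ell=x_\ell$.

If distinct $\ell,m\in\Lambda$ meet in a line $p$ of $V$, then $p\in\mathcal G$. Otherwise $\ell$ and $m$ are both minimal in $\{G\in\mathcal G:G\supseteq p\}$, and the codimensions of the minimal elements sum to at least $4>3=\operatorname{codim}p$. So $\ell\cap m\in\mathcal G$ in all cases, and $\{\ell,m\}$ is never nested. With $\kappa_\ell=2|P_\ell|-2$ and $i,j\in\{0\}\cup\mathcal P$ we get in $R$: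
$$\begin{gathered}e_ie_j=0\ (i\ne j),\quad E_\ell E_m=0\ (\ell\ne m),\quad E_\ell e_i=0\ (i\notin I_\ell),\quad E_\ell(e_i-e_0)=0\ (i\in I_\ell),\\ E_\ell^2+\sum_{i\in I_\ell}e_i^2+\kappa_\ell e_0E_\ell=0.\end{gathered}\tag{2}$$
Indeed, $e_pe_q$ and $E_\ell e_p$ with $p\not\subset\ell$ come from non-nested pairs with intersection $\{0\}$. FY2 with $S=\{p\}$, $G=\{0\}$, $d=1$ gives $e_pe_0=0$. FY2 with $S=\{\ell\}$, $G=p$, $d=1$ gives $E_\ell(e_p-e_0)=0$. FY2 with $S=\emptyset$, $G=\ell$, $d=2$ gives $(E_\ell+\sum_{p\in P_\ell}e_p-e_0)^2=0$, which expands to the last relation using $E_\ell e_p=E_\ell e_0$. The (FY2) basis is $1$; $x_{\{0\}},x_p,x_\ell$; $x_{\{0\}}^2,x_p^2,x_\ell x_{\{0\}}$; $x_{\{0\}}^3$. So the ranks are $1,N,N,1$.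

**Step 2: abstract data.** For data $D=(\mathcal P,\Lambda,(P_\ell\subseteq\mathcal P)_{\ell\in\Lambda},(\kappa_\ell\in\mathbb Z)_{\ell\in\Lambda})$, with $\mathcal P,\Lambda$ finite sets, let $Q(D)$ be the ring defined by (2). The relations are monomials, identifications $E_\ell e_i=E_\ell e_0$, and eliminations of $E_\ell^2$. So $Q(D)_2$ is free with basis $e_i^2$, $e_0E_\ell$, of rank $N$. In the geometric case $Q(D)_2\to R_2$ is therefore an isomorphism, and if $R$ is quadratic, then $R=Q(D)$. Moreover the following condition then holds: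

> $(*)$ $\Lambda\ne\emptyset$; $\bigcup_\ell P_\ell=\mathcal P$; and not ($|\Lambda|=1$ and $\mathcal P=\emptyset$).

For if it fails, $Q(D)$ has infinite rank. If $p$ lies in no $P_\ell$, then $Q(D)$ surjects onto $\mathbb Z[e_p]$ (set the other variables to $0$; no relation contains $e_p^2$). If $\Lambda=\emptyset$, it surjects onto $\mathbb Z[e_0]$. In the last case it is $\mathbb Z[e_0,E]$ modulo one quadric.

**Proposition 8.** If $D$ satisfies $(*)$, then for every field $k$ the algebra $Q=Q(D)\otimes k$ is Koszul and $\dim Q=2N+2$.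

Given this, a quadratic $R$ has $R\otimes k=Q(D)\otimes k$ Koszul for all $k$, so $R$ is Koszul by Lemma 5, and Theorem B(2) follows. (Also, for geometric $D$ condition $(*)$ implies $R$ quadratic. By Proposition 8 and Step 3 below, the dimensions of $Q(D)\otimes k$ are $1,N,N,1$ for all $k$. So $Q(D)_3$ is cyclic and surjects onto $R_3\cong\mathbb Z$, $Q(D)_j=0$ for $j\ge4$, and $Q(D)\to R$ is an isomorphism.)

**Step 3: a lower bound, for all $D$: $\dim Q\ge2N+2$.** The purpose is to turn later upper bounds into equalities. We know $\dim Q_0,Q_1,Q_2=1,N,N$; we show $Q_3\ne0$. Define a linear functional $\varphi$ on cubic polynomials by $\varphi(e_i^3)=1$, $\varphi(E_\ell^2e_i)=-1$ for $i\in I_\ell$, $\varphi(E_\ell^3)=\kappa_\ell$, and $\varphi=0$ on all other cubic monomials. It kills every relation times a variable: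

* The multiples of the monomial relations $e_ie_j$, $E_\ell E_m$ and $E_\ell e_i$ ($i\notin I_\ell$) are monomials on which $\varphi=0$.
* $E_\ell(e_i-e_0)E_\ell\mapsto-1+1=0$; the products with $e_j$ or $E_m$, $m\ne\ell$, involve only monomials with $\varphi=0$.
* The last relation times $e_i$ gives $-1+1+0=0$ if $i\in I_\ell$, and $0$ otherwise. Times $E_\ell$ it gives $\kappa_\ell+0-\kappa_\ell=0$, and times $E_m$, $m\ne\ell$, it gives $0$.

Since $\varphi(e_0^3)=1$, $Q_3\ne0$.

The proof of Proposition 8 is by induction on $|\mathcal P|+|\Lambda|$.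

**Step 4: Base 1, $\Lambda=\{\ell\}$, $\mathcal P=P_\ell=\{p\}$.** There are three variables and three quadrics $e_0e_p$, $E(e_p-e_0)$, $E^2+e_0^2+e_p^2+\kappa e_0E$. We have $e_0^2E=e_0e_pE=0$. Multiplying the last quadric by $e_0$ gives $e_0E^2=-e_0^3$, and by $e_p$ gives $e_p^3=-e_pE^2=-e_0E^2=e_0^3$. So $e_0^4=e_0e_p^3=0$ and $e_p^4=e_pe_0^3=0$. As $E^2\in(e_0,e_p)$, all variables are nilpotent. So $Q$ is a CI of dimension $8=2\cdot3+2$, Koszul by Proposition 6.

**Step 5: Base 2, $\Lambda=\{\ell,m\}$, $\mathcal P=\emptyset$.** The quadrics are $E_\ell E_m$, $E_\ell^2+e_0^2+\kappa_\ell e_0E_\ell$, $E_m^2+e_0^2+\kappa_me_0E_m$. Multiplying the last by $E_\ell$ gives $e_0^2E_\ell=0$. Multiplying the second by $e_0$ gives $e_0^3=-e_0E_\ell^2$, so $e_0^4=-e_0^2E_\ell^2=0$. Modulo $e_0$ both $E$'s square to $0$. So $Q$ is a CI of dimension $8$, and Koszul.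

**Step 6: Case 1, some $p$ lies in exactly one $P_\ell$, and we are not in Base 1.** Let $D'$ be $D$ with $p$ removed and $\kappa_\ell$ replaced by $\kappa_\ell-2$. It satisfies $(*)$; the last clause could fail only in Base 1. In $Q$ put $x=e_p$, $E'=E_\ell+e_p$, and let $A$ be generated by the $e_i$ ($i\ne p$), the $E_m$ ($m\ne\ell$) and $E'$. These satisfy the relations of $Q(D')$ with $E'$ in the role of $E_\ell$:

* $E'E_m=0$, since $p\notin P_m$.
* For $i\ne p$: $E'e_i=E_\ell e_i$, which equals $E_\ell e_0=E'e_0$ if $i\in I_\ell\setminus\{p\}$ and $0$ if $i\notin I_\ell$.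
* $E'^2=E_\ell^2+2e_0E_\ell+e_p^2=-\sum_{i\in I_\ell\setminus\{p\}}e_i^2-(\kappa_\ell-2)e_0E'$.

The relations not involving $\ell$ or $p$ are unchanged. So $A$ is a quotient of $Q(D')\otimes k$, which by induction has dimension $2(N-1)+2$. Next, $xe_i=0$ ($i\ne p$), $xE_m=0$ ($m\ne\ell$), and $xE'=e_0E_\ell+x^2=e_0E'+x^2$, so $x^2=xE'-e_0E'$. Hence $Q=A+Ax$, and $x\notin A$ since the generators are linearly independent in degree $1$. With $J,\bar A$ as in Proposition 7, $J$ contains $J_0=(e_i\,(i\ne p),\ E_m\,(m\ne\ell))A$, and $A/J_0$ is a quotient of $k[E']/(E'^2)$ by the third bullet. Therefore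
$$2N+2\le\dim Q=\dim A+\dim\bar A\le\big(2(N-1)+2\big)+2=2N+2 .$$
Equality holds throughout: $A=Q(D')\otimes k$ is Koszul by induction, $J=J_0$ is generated by linear forms, and $\bar A=k[E']/(E'^2)$ is a CI. By Proposition 6, $\bar A$ is linear over $A$. By Proposition 7, $Q$ is Koszul.

**Step 7: Case 2, every $p$ lies in at least two of the $P_\ell$, and we are not in Base 2.** If $|\Lambda|=1$, then $\mathcal P=\emptyset$, contradicting $(*)$. So $|\Lambda|\ge2$. Choose any $\ell$ and let $D'$ be $D$ with $\ell$ removed. Every $p$ is still covered, and $(*)$ holds for $D'$ because we are not in Base 2. Let $A\subset Q$ be generated by all $e_i$ and the $E_m$ ($m\ne\ell$); it is a quotient of $Q(D')\otimes k$. Let $x=E_\ell$. The last relation of (2) gives $x^2\in A+Ax$, so $Q=A+Ax$, and $x\notin A$. By (2),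
$$J\supseteq J_0=\big(E_m\,(m\ne\ell),\ e_i\,(i\notin I_\ell),\ e_i-e_0\,(i\in I_\ell)\big)A .$$
$A/J_0$ is generated by $e_0$, and $e_0^2\equiv0$. Indeed, if $p\in P_\ell$, then $e_0^2\equiv e_0e_p=0$. If $P_\ell=\emptyset$, take $m\in\Lambda\setminus\{\ell\}$; in its last relation $E_m\equiv0$ and $e_p\equiv0$ for $p\in P_m$, leaving $e_0^2\equiv0$. So $\dim A/J_0\le2$. The same dimension count gives $A=Q(D')\otimes k$ (Koszul by induction), $J=J_0$ and $\bar A=k[e_0]/(e_0^2)$. By Propositions 6 and 7, $Q$ is Koszul.

By $(*)$ every $p$ lies in at least one $P_\ell$, so the cases exhaust all data. This proves Proposition 8 and Theorem B(2). $\blacksquare$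

## 7. Seven generic hyperplanes in $\mathbb P^4$: a quadratic ring

We turn to Theorem A. In $\mathbb P^4$, the flats $a,b,c$ are planes, $B$ is a line inside $c$, and $o=a\cap b$ is a point.

**Step 1: $\mathcal G$ is a building set.** The flats other than $\{0\}$ correspond to subsets $S\subset\{1,\dots,7\}$ with $|S|\le4$, with codimension $|S|$. The elements of $\mathcal G\setminus\{\{0\}\}$ correspond to the singletons, $12$, $34$, $56$, $567$ and $1234$. In this family any two members are disjoint or comparable, and all singletons occur. So the maximal members contained in $S$ partition $S$. These are the minimal elements of $\mathcal G$ containing the flat of $S$, and both building conditions say exactly that they partition $S$. The flat $\{0\}$ lies in $\mathcal G$.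

**Step 2: quadratic relations.** Write $a,b,c,B,o$ also for $x_a,\dots,x_o$. The linear relations give $x_1=x_2=h-a-o$, $x_3=x_4=h-b-o$, $x_5=x_6=h-c-B$, $x_7=h-B$. The following pairs are not nested: $\{H_1,H_2\}$, $\{H_3,H_4\}$, $\{H_5,H_6\}$ (intersections $a,b,c$); $\{H_7,c\}$ (intersection $B$); $\{a,b\}$ (intersection $o$); and $\{o,c\},\{o,B\},\{o,H_7\},\{a,B\},\{b,B\}$ (intersection $\{0\}$, at least five hyperplanes being involved). Note $o(h-B)=0$ and $oB=0$ give $oh=0$. Hence in $R$:
$$ab=oc=oB=oh=aB=bB=0,\quad c(h-B)=0,\quad(h-a-o)^2=(h-b-o)^2=(h-c-B)^2=0.\tag{3}$$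
Let $Q=\mathbb Z[h,a,b,c,o,B]/(3)$. The map $Q\to R$ is surjective. We show it is an isomorphism by bounding the number of generators of each $Q_i$.

**Step 3: ranks of $R$.** Apply (FY2). A hyperplane variable never occurs, as its exponent would be $<1$. Alone, $a,b,c$ have exponent $1$, $B$ up to $2$, $o$ up to $3$, $x_{\{0\}}=:x_0$ up to $4$. The pairs $ab,oc,oB,aB,bB$ are not nested. With $c$ present, $B$ has exponent $<3-2$, so $cB$ does not occur; with $a$ or $b$ present, $o$ has exponent $1$. With $a$, $b$ or $c$ present, $x_0$ has exponent $\le2$; with $B$, exponent $\le1$; with $o$, or with $ac$ or $bc$, exponent $0$. So the basis is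

* degree 1: $a,b,c,B,o,x_0$;
* degree 2: $x_0^2,\,o^2,\,B^2,\,ac,\,bc,\,ao,\,bo,\,ax_0,\,bx_0,\,cx_0,\,Bx_0$;
* degree 3: $x_0^3,\,o^3,\,ax_0^2,\,bx_0^2,\,cx_0^2,\,B^2x_0$;
* degree 4: $x_0^4$,

and the ranks are $1,6,11,6,1$.

**Step 4: $Q_2$.** From (3), $ch=cB$ and
$$\begin{aligned}&(\mathrm a)\ h^2+a^2+o^2-2ha+2ao=0,\qquad(\mathrm b)\ h^2+b^2+o^2-2hb+2bo=0,\\&(\mathrm c)\ h^2+c^2+B^2-2hB=0.\end{aligned}\tag{4}$$
Eliminating $a^2,b^2,c^2,ch$ and the zero products, $Q_2$ is spanned by the $11$ elements
$$h^2,\ o^2,\ B^2,\ ha,\ hb,\ hB,\ ao,\ bo,\ ac,\ bc,\ cB.\tag{5}$$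

**Step 5: $Q_3$.** Multiply (4) by variables:

* $(\mathrm a)\cdot B$: $h^2B=0$.
* $(\mathrm b)\cdot a$ and $(\mathrm a)\cdot b$: $ah^2=-ao^2$, $bh^2=-bo^2$.
* $ch^2=(ch)h=cBh=(ch)B=cB^2$.
* $hac=acB=0$ and $hbc=0$; then $(\mathrm a)\cdot c$ and $(\mathrm b)\cdot c$: $a^2c=b^2c=-ch^2=-cB^2$.
* $(\mathrm a)\cdot h$ and $(\mathrm b)\cdot h$: $ha^2=2h^2a-h^3$, $hb^2=2h^2b-h^3$.
* $(\mathrm a)\cdot o$ and $(\mathrm b)\cdot o$: $a^2o=-o^3-2ao^2$, $b^2o=-o^3-2bo^2$.
* $hc^2=c(ch)=c^2B$; then $(\mathrm c)\cdot h$: $h^3=-c^2B-hB^2$.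
* $(\mathrm c)\cdot a$ and $(\mathrm c)\cdot b$: $ac^2=-ah^2=ao^2$, $bc^2=bo^2$.
* $(\mathrm c)\cdot B$: $B^3=2hB^2-c^2B$.
* $(\mathrm c)\cdot c$: $0=ch^2+c^3+cB^2-2chB=c^3$.

$Q_3$ is spanned by the products of (5) with the variables. Omitting products that are $0$ by (3) or the list, these are:

* $h^2\cdot(h,a,b,c)=(h^3,-ao^2,-bo^2,cB^2)$
* $o^2\cdot(a,b,o)=(ao^2,bo^2,o^3)$
* $B^2\cdot(h,c,B)=(hB^2,cB^2,B^3)$
* $ha\cdot(h,a)=(h^2a,ha^2)$, and similarly for $hb$
* $hB\cdot(c,B)=(cB^2,hB^2)$
* $ao\cdot(a,o)=(a^2o,ao^2)$, and similarly for $bo$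
* $ac\cdot(a,c)=(a^2c,ac^2)$, and similarly for $bc$
* $cB\cdot(h,c,B)=(cB^2,c^2B,cB^2)$

By the identities above, all of these lie in the span of the $6$ elements
$$ao^2,\ bo^2,\ o^3,\ cB^2,\ c^2B,\ hB^2.\tag{6}$$

**Step 6: $Q_4$ and $Q_5$.** First, $ao^3=o\cdot ao^2=-aoh^2=0$, likewise $bo^3=0$. So $a^2o^2=-o^4-2ao^3=-o^4$ and $b^2o^2=-o^4$. Next, $cB^3=(ch^2)B=c\,(h^2B)=0$, $h\cdot cB^2=cB^3=0$, $h\cdot c^2B=c(ch)B=c^2B^2$, $c\cdot c^2B=0$, $h\cdot hB^2=0$, $c\cdot hB^2=cB^3=0$, and $B\cdot hB^2=h B^3=2h^2B^2-hc^2B=-c^2B^2$. The remaining products of (6) with variables are $o^3\cdot o=o^4$, $cB^2\cdot c=c^2B\cdot B=c^2B^2$, $cB^2\cdot B=cB^3=0$, or zero by (3). So $o^4$ and $c^2B^2$ span $Q_4$. These two are equal: $h^4=-hc^2B-h^2B^2=-c^2B^2$ and $h^3a=h(-ao^2)=0$, so $h^2a^2=h\cdot ha^2=2h^3a-h^4=c^2B^2$; on the other hand $h^2a^2=a(ah^2)=-a^2o^2=o^4$. Hence $o^4=c^2B^2$ spans $Q_4$. It is killed by $h,c,B$ (as $o^4$) and by $a,b,o$ (as $c^2B^2$), so $Q_5=0$.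

**Step 7: conclusion.** For each $i$, $Q_i\to R_i$ is a surjection from a group generated by $\operatorname{rank}R_i$ elements onto a free group of that rank, hence an isomorphism. So $R=Q$ is quadratic, and (5), (6), $c^2B^2$ are bases, also after tensoring with any field.

## 8. The Hilbert series of $R$ and of $R/(B)$

Fix a field $k$ and write $R$ for $R\otimes k$. Is $R$ Koszul? Two direct attempts give no answer.

*The numerical test on $R$.* Here $H_R(-t)=1-6t+11t^2-6t^3+t^4=(1-3t+t^2)^2$. The coefficients of $1/(1-3t+t^2)$ satisfy $c_n=3c_{n-1}-c_{n-2}$, begin $1,3,8,21$ and increase, so $1/H_R(-t)$ has positive coefficients. Lemma 2 finds no contradiction.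

*The induction of Section 6, removing $B$.* Let $A$ be the subalgebra generated by $h,a,b,c,o$. By (4c), $B^2\in A+AB$, so $R=A+AB$ as in Proposition 7. But $A_2$ is spanned by $h^2,o^2,ha,hb,ao,bo,ac,bc,cB=ch$ and $c^2=2hB-h^2-B^2$, of dimension $10$. Further, $A_3=R_3$, since $ah^2,bh^2,o^3,ch^2,hc^2,h^3$ give (6) up to sign and the relation $h^3=-c^2B-hB^2$. Also $A_4\ni o^4$. So $H_A=1+5t+10t^2+6t^3+t^4$. Then $1/H_A(-t)$ begins $1,5,15,31,34,-55$, so $A$ is not Koszul by Lemma 2. For this choice of generator, Proposition 7 has no Koszul $A$ to start from. That alone does not decide whether $R$ is Koszul.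

The way past this is to use Proposition 6 and Lemma 3 in the opposite direction. If $R$ were Koszul, every CI quotient of $R$ by linear forms would be linear over $R$. If moreover the ideal of a linear form is isomorphic to such a quotient, the complementary quotient ring is linear, hence Koszul, and its Hilbert series is smaller. The numerical test can fail there.

So **suppose $R$ is Koszul.**

**Step 1: a linear quotient.** Setting $a=b=o=0$ in (3) gives
$$T=R/(a,b,o)=k[h,c,B]/\big(h^2,\ c(h-B),\ (h-c-B)^2\big).$$
$T$ is finite-dimensional with three quadrics in three variables, so it is a CI, and $H_T=(1+t)^3$. By Proposition 6, $T$ is linear over $R$.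

**Step 2: the ideal $BR$ is $T(-1)$.** Since $aB=bB=oB=0$, multiplication by $B$ induces a surjection $T(-1)\to BR$. We count dimensions of $BR_i$. $\dim BR_0=1$. $BR_1=\langle hB,cB,B^2\rangle$ has dimension $3$ by (5). Multiplying (5) by $B$ gives $BR_2=\langle B^3,hB^2,cB^2\rangle=\langle c^2B,hB^2,cB^2\rangle$, of dimension $3$ by (6). $BR_3\ni c^2B^2\ne0$. So $\dim BR\ge8=\dim T$ and $BR\cong T(-1)$.

**Step 3: $\bar R=R/(B)$ would be Koszul.** From $0\to T(-1)\to R\to\bar R\to0$ we get $\operatorname{Tor}_q^R(\bar R,k)\cong\operatorname{Tor}_{q-1}^R(T,k)(-1)$ for $q\ge1$; for $q=1$ this uses that $T(-1)\otimes_Rk\to R\otimes_Rk$ is zero by degrees. By Step 1 the right side lives in degree $(q-1)+1=q$. So $\bar R$ is linear over $R$, and by Lemma 3 it is Koszul.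

**Step 4: the numerical test on $\bar R$.** We have
$$H_{\bar R}=(1+6t+11t^2+6t^3+t^4)-t(1+t)^3=1+5t+8t^2+3t^3 .$$
The coefficients of $1/H_{\bar R}(-t)=1/(1-5t+8t^2-3t^3)$ satisfy $c_n=5c_{n-1}-8c_{n-2}+3c_{n-3}$:
$$1,\ 5,\ 17,\ 48,\ 119,\ 262,\ 502,\ 771,\ 625,\ -1537,\ \dots$$
For instance $c_8=3855-4016+786=625$ and $c_9=3125-6168+1506=-1537$. This contradicts Lemma 2.

So $R\otimes k$ is not Koszul for any field $k$, and by Lemma 5 the ring $R$ is not Koszul over $\mathbb Z$. This proves Theorem A and disproves the conjecture. $\blacksquare$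

## 9. Passing from $V$ to $V\oplus\mathbb C$

We prove Theorem B(1) by an operation that raises the dimension by one, keeps quadraticity, and keeps non-Koszulness.

**Step 1: the new building set.** Given $(V,\mathcal H,\mathcal G)$ with $\dim V\ge2$, put $V'=V\oplus\mathbb C$,
$$\mathcal H'=\{H\oplus\mathbb C:H\in\mathcal H\}\cup\{V\oplus0\},\qquad\mathcal G'=\{G\oplus\mathbb C:G\in\mathcal G\}\cup\{V\oplus0,\ \{0\}\}.$$
$\mathcal H'$ is essential, since $\bigcap(H\oplus\mathbb C)=0\oplus\mathbb C$ meets $V\oplus0$ in $0$. The flats are $X\oplus\mathbb C$ and $X\oplus0$ with $X\in\mathcal L$. The members of $\mathcal G'$ containing $X\oplus\mathbb C$ are the $G\oplus\mathbb C$ with $G\supseteq X$, so the factors of $X\oplus\mathbb C$ (for $X\ne V$) are the $G_i\oplus\mathbb C$, where $G_i$ are the factors of $X$. For $X\ne0$ the factors of $X\oplus0$ are these (none if $X=V$) together with $V\oplus0$, which is incomparable to every $G\oplus\mathbb C$; the codimensions add to $\operatorname{codim}X+1$. Finally, $\{0\}\in\mathcal G'$. So $\mathcal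 G'$ is a building set.

**Step 2: the new ring.** In (FY1) for $\mathcal G'$ write $x_G$ for $x_{G\oplus\mathbb C}$ when $G\ne\{0\}$, and $u=x_{V\oplus0}$. The relation of the hyperplane $V\oplus0$ is $u+x_{\{0\}}=0$. The relation of $H\oplus\mathbb C$ is
$$\sum_{0\ne G\subseteq H}x_G+(x_{0\oplus\mathbb C}-u)=0 .$$
A minimal non-nested set is an antichain of at least two elements with intersection in $\mathcal G'$, so it does not contain $\{0\}$, which is comparable to everything. If it does not contain $V\oplus0$, it comes from a non-nested set of $\mathcal G$. Suppose it is $\{V\oplus0,G_1\oplus\mathbb C,\dots,G_t\oplus\mathbb C\}$ with $t\ge1$. Its intersection $(\bigcap G_i)\oplus0$ is in $\mathcal G'$ only if $\bigcap G_i=0$. For $t\ge2$ the $G_i$ alone are then already non-nested, so by minimality $t=1$ and the set is $\{V\oplus0,\ \{0\}\oplus\mathbb C\}$. Put $x_0:=x_{0\oplus\mathbb C}-u$. The variable $x_{\{0\}}$ of $\mathcal G$ occurs in no minimal non-nested set of $\mathcal G$, so with $x_0$ in its place we recover exactly the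 relations of $R$, plus the one new relation $u\,x_{0\oplus\mathbb C}=u(u+x_0)=0$. Hence
$$R'=R[u]/\big(u(u+x_0)\big)=R[u]/(u^2-hu).$$

**Step 3: transfer.** If $R$ is quadratic, so is $R'$. The maps $R\to R'\to R$, the second given by $u\mapsto0$, compose to the identity. By Lemma 4, if $R'\otimes k$ were Koszul, then $R\otimes k$ would be Koszul.

Start from Theorem A, where $\dim\mathbb P(V)=4$, and iterate. Each step raises $\dim\mathbb P(V)$ by one and gives a quadratic ring whose tensor product with any field $k$ is not Koszul, so by Lemma 5 the ring itself is not Koszul. This proves Theorem B(1). $\blacksquare$
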